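\title{Artin groups that do not embed in the group of Hamiltonian diffeomorphisms of the sphere}

\begin{abstract}
By a theorem of Kapovich, every right-angled Artin group embeds in the group $\operatorname{Ham}(S^2)$ of Hamiltonian diffeomorphisms of the $2$-sphere, and Berenstein asked whether every Artin group does. We show that the answer is no. The product $B_6\times B_6\times B_6$ of three braid groups on six strands does not embed in the group of smooth area-preserving diffeomorphisms of $S^2$, so neither does $B_n$ for $n\ge 18$; for $n\ge 20$ every homomorphism from $B_n$ to this group has cyclic image. The obstruction is a centralizer theorem: if a product of three finitely generated perfect groups without nontrivial homomorphisms to $GL_2(\mathbb R)$ and to the alternating group of degree five acts on $S^2$ by area-preserving diffeomorphisms, nontrivially on each factor, then only the identity commutes with the action. On the positive side, every Artin group on two generators embeds in $\operatorname{Ham}(S^2)$.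
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}

Let $S$ be a finite set and let $\mathcal C=(m_{st})_{s,t\in S}$ be a Coxeter matrix: $m_{ss}=1$, and $m_{st}=m_{ts}\in\{2,3,4,\dots\}\cup\{\infty\}$ for $s\neq t$. The \emph{Artin group} of $\mathcal C$ is
\[
A_{\mathcal C}=\Big\langle\, s\in S \ \Big|\ \underbrace{sts\cdots}_{m_{st}\text{ letters}}=\underbrace{tst\cdots}_{m_{st}\text{ letters}}\ \text{ for all } s\neq t \text{ with } m_{st}<\infty \Big\rangle .
\]
It is \emph{right-angled} if $m_{st}\in\{2,\infty\}$ for all $s\ne t$, so that the only relations say that certain generators commute. The braid group $B_n$ is the Artin group on $\sigma_1,\dots,\sigma_{n-1}$ with label $3$ for consecutive generators and label $2$ otherwise. If $S$ is split into parts and all labels between different parts equal $2$, then $A_{\mathcal C}$ is the direct product of the Artin groups of the parts; thus $B_6^3=B_6\times B_6\times B_6$ is an Artin group on $15$ generators.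

On a closed symplectic manifold $(M,\omega)$, a smooth function $H\colon[0,1]\times M\to\mathbb R$ determines vector fields $V_t$ by $\omega(V_t,\cdot)=dH_t$, and the time-one maps of the flows of such fields form the group $\operatorname{Ham}(M,\omega)$ of Hamiltonian diffeomorphisms. On a surface a symplectic form is an area form, and by Moser's theorem the area form of a closed surface is unique up to scaling and diffeomorphism. We fix an area form $\mu$ on $S^2$ and write $\operatorname{Ham}(S^2)$. It is contained in the group $\operatorname{Diff}_\mu(S^2)$ of $C^\infty$ diffeomorphisms that preserve the form $\mu$, and hence the orientation. A group \emph{embeds} in another if there is an injective homomorphism of abstract groups.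

Kapovich \cite{Kapovich} proved that every right-angled Artin group with a finite defining graph embeds in $\operatorname{Ham}(S^2)$. The same paper records the following question of A.~Berenstein: \emph{does every Artin group embed in $\operatorname{Ham}(S^2)$?}

There are reasons to expect a positive answer. Place marked points at $(1,0),\dots,(n,0)$ in a large disc, and let $h_i$ be the time-one map of a Hamiltonian that depends only on the distance to $(i+\frac12,0)$, is supported in the disc of radius $3/4$ about this point, and rotates a slightly smaller disc by the angle $\pi$. Then $h_i$ represents the half-twist $\sigma_i$ in the mapping class group $B_n$ of the disc with $n$ marked points. For $|i-j|\ge2$ the supports are disjoint, so $h_i$ and $h_j$ commute; the braid relations hold up to isotopy. One may hope that the great flexibility of Hamiltonian diffeomorphisms allows the braid relations to hold exactly, for these or for other maps, and $B_3$ does embed (Theorem~\ref{thm:main}(c)). The hope fails for large $n$, and the reason is that braid groups contain too many commuting subgroups that are perfect.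

\subsection{Results}

A subset $\{t_1,\dots,t_5\}\subset S$ has \emph{type $\mathsf A_5$} if the labels are $3$ for consecutive elements and $2$ for the other pairs; its Artin group is $B_6$. The alternating and symmetric groups of degree $k$ are written $\operatorname{Alt}(k)$ and $\operatorname{Sym}(k)$.

\begin{theorem}\label{thm:main}
\begin{enumerate}
\item[(a)] The group $B_6^3$ does not embed in $\operatorname{Diff}_\mu(S^2)$, and so it does not embed in $\operatorname{Ham}(S^2)$. Hence no group containing $B_6^3$ embeds. This applies to $B_n$ for $n\ge18$, and to every $A_{\mathcal C}$ such that $S$ contains three disjoint subsets of type $\mathsf A_5$ with $m_{st}=2$ for $s,t$ in different subsets.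
\item[(b)] For $n\ge20$, every homomorphism $B_n\to\operatorname{Diff}_\mu(S^2)$ has cyclic image.
\item[(c)] Every Artin group on two generators embeds in $\operatorname{Ham}(S^2)$.
\end{enumerate}
\end{theorem}

Thus Berenstein's question has a negative answer. We do not claim that the constants $6$, $18$, $20$ are optimal, and the cases $B_n$ with $4\le n\le17$ are not decided here.

Parts (a) and (b) come from a statement in which braids play no role. A group is \emph{perfect} if it equals its commutator subgroup, that is, if all its homomorphisms to abelian groups are trivial; then its homomorphisms to solvable groups are trivial as well.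

\begin{definition}\label{def:P}
Let $\mathcal P$ be the class of finitely generated perfect groups all of whose homomorphisms to $GL_2(\mathbb R)$ and to $\operatorname{Alt}(5)$ are trivial.
\end{definition}

Each condition removes one cheap way of acting on a surface. A homomorphism onto an infinite cyclic group gives an action through the powers of any diffeomorphism. A representation in $GL_2(\mathbb R)$ is an action on the plane that fixes the origin. The group $\operatorname{Alt}(5)$ acts on $S^2$ by the rotations of the icosahedron, with finite orbits and no fixed point.

\begin{theorem}\label{thm:centralizer}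
Let $P_1,P_2,P_3\in\mathcal P$, let $L=P_1\times P_2\times P_3$, and let $\rho\colon L\to\operatorname{Diff}_\mu(S^2)$ be a homomorphism that is nontrivial on each $P_i$. Then the centralizer of $\rho(L)$ in $\operatorname{Diff}_\mu(S^2)$ is trivial.
\end{theorem}

The commutator subgroup $B_6'=[B_6,B_6]$ belongs to $\mathcal P$ (Proposition~\ref{prop:B6}), and the center of $B_6$ is nontrivial. An embedding of $B_6^3$ would therefore produce a nontrivial diffeomorphism commuting with $(B_6')^3$.

\subsection{A model case}\label{sub:model}

The mechanism of Theorem~\ref{thm:centralizer} is visible when the commuting map is a twist. Use cylindrical coordinates $(\theta,h)\in\mathbb R/\mathbb Z\times(-1,1)$ on the sphere minus its poles, with $\mu=d\theta\wedge dh$. Let $\alpha$ be a smooth function with $0<\alpha(h)<1$ for $|h|<\frac12$ and $\alpha(h)=0$ otherwise, and put $f(\theta,h)=(\theta+\alpha(h),h)$. This is the time-one map of a Hamiltonian $H(h)$ with $H'=\alpha$, and $\operatorname{Fix}(f)$ consists of the two closed caps $h\ge\frac12$ and $h\le-\frac12$.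

Suppose that $L$ acts as in the theorem and commutes with $f$. Then $L$ preserves $\operatorname{Fix}(f)$ and permutes the two caps. A perfect group has no subgroup of index two, so $L$ preserves the upper cap and acts on its boundary circle by orientation-preserving homeomorphisms. Two facts finish the argument. First, when a product of two perfect groups acts on a circle, one of the factors has a global fixed point (Lemma~\ref{lem:circle}); so $P_1$ or $P_2$ fixes a point of $S^2$. Second, a group in $\mathcal P$ that acts by diffeomorphisms with a global fixed point acts trivially (Lemma~\ref{lem:thurston}). This contradicts the hypothesis on $\rho$.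

A general $f$ differs from the model in three ways, and these dictate the plan of the paper.
\begin{itemize}
\item The caps must be replaced by sets that are defined by the dynamics of $f$, so that $L$ permutes them. Theorems of Katok and of Franks and Handel provide either a finite set of saddles or a finite family of disjoint continua with connected complements (Section~\ref{sec:centralizer}).
\item The boundary of such a continuum need not be a circle. We let $L$ act on the circle of prime ends instead, and use the invariant area to turn a fixed prime end into a fixed point (Section~\ref{sec:fixed}).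
\item The group $L$ may permute five or more continua without preserving any of them. Then $L$ acts through the mapping class group of a punctured sphere. We show that on some subsurface one factor contains a pseudo-Anosov class while the other two act trivially up to isotopy (Section~\ref{sec:families}), and that homeomorphisms commuting with a map in a pseudo-Anosov class preserve a continuum away from the punctures (Section~\ref{sec:pA}). This brings us back to the model case.
\end{itemize}
The model used two factors. The third is the one that is spent on the pseudo-Anosov class. Section~\ref{sec:braids} contains the algebra of $B_6'$ and the deduction of parts (a) and (b) of Theorem~\ref{thm:main}; part (c) is proved in Section~\ref{sec:two}, which is independent of the rest.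

\section{The commutator subgroup of $B_6$}\label{sec:braids}

Let $\tau=\sigma_1\sigma_2\cdots\sigma_{n-1}\in B_n$. For $i\le n-2$, moving $\sigma_i$ to the left until it meets $\sigma_i\sigma_{i+1}$ and applying the braid relation gives
\[
\tau\sigma_i=\sigma_1\cdots\sigma_{i-1}(\sigma_i\sigma_{i+1}\sigma_i)\sigma_{i+2}\cdots\sigma_{n-1}=\sigma_1\cdots\sigma_{i-1}(\sigma_{i+1}\sigma_i\sigma_{i+1})\sigma_{i+2}\cdots\sigma_{n-1}=\sigma_{i+1}\tau ,
\]
so conjugation by $\tau$ shifts indices by one. In particular all $\sigma_i$ are conjugate, the abelianization of $B_n$ is cyclic, and $B_n'$ is the kernel of the exponent sum $B_n\to\mathbb Z$, $\sigma_i\mapsto1$.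

\begin{lemma}\label{lem:Bn}
The group $B_n'$ is finitely generated for all $n$. If $n\ge5$, the normal closure of $\sigma_3\sigma_1^{-1}$ in $B_n$ is $B_n'$. If $n\ge6$, the normal closure of $\sigma_3\sigma_1^{-1}$ in $B_n'$ is $B_n'$.
\end{lemma}

\begin{proof}
For $n\le2$ the group $B_n'$ is trivial; let $n\ge3$. The powers of $\sigma_1$ form a transversal of $B_n'$, so by the Reidemeister--Schreier method $B_n'$ is generated by the elements $\sigma_1^k\sigma_i\sigma_1^{-k-1}$, $k\in\mathbb Z$. They are trivial for $i=1$ and equal to $\sigma_i\sigma_1^{-1}$ for $i\ge3$. For $i=2$ put $u_k=\sigma_1^k\sigma_2\sigma_1^{-k-1}$, so that $\sigma_1u_k\sigma_1^{-1}=u_{k+1}$ and $\sigma_2=u_0\sigma_1$. Then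
\[
\sigma_1\sigma_2\sigma_1=\sigma_1u_0\sigma_1^2=u_1\sigma_1^3,\qquad \sigma_2\sigma_1\sigma_2=u_0\sigma_1^2u_0\sigma_1=u_0u_2\sigma_1^3 .
\]
Hence $u_1=u_0u_2$, and conjugation by $\sigma_1^k$ gives $u_{k+1}=u_ku_{k+2}$ for all $k\in\mathbb Z$. Any two consecutive $u_k$ thus generate both neighbors, and $u_0,u_1$ generate all $u_k$.

Let $n\ge5$ and impose the relation $\sigma_1=\sigma_3$. In the quotient, $\sigma_4$ commutes with $\sigma_1=\sigma_3$, so $\sigma_3\sigma_4\sigma_3=\sigma_4\sigma_3\sigma_4$ reduces to $\sigma_3=\sigma_4$. Conjugating by powers of $\tau$ gives $\sigma_i=\sigma_{i+1}$ for all $i$. The quotient is cyclic, so the normal closure of $\sigma_3\sigma_1^{-1}$ contains $B_n'$; the reverse inclusion holds because $\sigma_3\sigma_1^{-1}$ has exponent sum zero.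

Let $n\ge6$. Every $b\in B_n$ has the form $b'\sigma_5^k$ with $b'\in B_n'$, and $\sigma_5$ commutes with $\sigma_3\sigma_1^{-1}$. So the conjugates of $\sigma_3\sigma_1^{-1}$ under $B_n$ and under $B_n'$ are the same.
\end{proof}

What distinguishes six strands is the presence of three commuting generators $\sigma_1,\sigma_3,\sigma_5$ that can be permuted at will.

\begin{lemma}\label{lem:perm}
Every permutation of $\{\sigma_1,\sigma_3,\sigma_5\}$ is induced by conjugation by an element of $B_6'$.
\end{lemma}

\begin{proof}
Let $w=\sigma_2\sigma_1\sigma_3\sigma_2=\sigma_2\sigma_3\sigma_1\sigma_2$. Then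
\begin{align*}
w\sigma_1&=\sigma_2\sigma_3(\sigma_1\sigma_2\sigma_1)=(\sigma_2\sigma_3\sigma_2)\sigma_1\sigma_2=\sigma_3\sigma_2\sigma_3\sigma_1\sigma_2=\sigma_3w,\\
w\sigma_3&=\sigma_2\sigma_1(\sigma_3\sigma_2\sigma_3)=(\sigma_2\sigma_1\sigma_2)\sigma_3\sigma_2=\sigma_1\sigma_2\sigma_1\sigma_3\sigma_2=\sigma_1w,
\end{align*}
and $w$ commutes with $\sigma_5$. So $w$ exchanges $\sigma_1$ and $\sigma_3$ and fixes $\sigma_5$. The shifted element $w'=\tau^2w\tau^{-2}=\sigma_4\sigma_3\sigma_5\sigma_4$ exchanges $\sigma_3$ and $\sigma_5$ and commutes with $\sigma_1$. Since $\sigma_1$ commutes with $\sigma_1,\sigma_3,\sigma_5$, the elements $w\sigma_1^{-4}$ and $w'\sigma_1^{-4}$ of $B_6'$ induce the same two transpositions, which generate all permutations.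
\end{proof}

\begin{proposition}\label{prop:B6}
The group $B_6'$ belongs to $\mathcal P$.
\end{proposition}

\begin{proof}
Finite generation is part of Lemma~\ref{lem:Bn}. Put $c_{ij}=\sigma_i\sigma_j^{-1}$ for distinct $i,j\in\{1,3,5\}$. These six elements commute, and they are conjugate in $B_6'$ by Lemma~\ref{lem:perm}.

\emph{Perfectness.} Let $\xi$ be the common class of the $c_{ij}$ in the abelianization of $B_6'$. From $c_{15}=c_{13}c_{35}$ we get $\xi=2\xi$, so $\xi=0$. Since $c_{31}$ normally generates $B_6'$ in $B_6'$ (Lemma~\ref{lem:Bn}), the abelianization is trivial.

\emph{Relations in the image of a homomorphism.} Let $\psi\colon B_6'\to G$ be a homomorphism with $G=\operatorname{Alt}(5)$ or $G=GL_2(\mathbb R)$. In the second case $\det\circ\,\psi$ is trivial by perfectness, so we take $G=SL_2(\mathbb R)$. Put $p=\psi(c_{13})$ and $q=\psi(c_{35})$. By Lemma~\ref{lem:Bn} it suffices to show that $p=1$. The elements $p$ and $q$ commute, and $p$, $q$, $pq=\psi(c_{15})$ are conjugate in $G$. The cyclic permutation $\sigma_1\mapsto\sigma_3\mapsto\sigma_5\mapsto\sigma_1$ sends $c_{13}\mapsto c_{35}\mapsto c_{51}\mapsto c_{13}$, so there is $R\in G$ with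
\begin{equation}\label{eq:R}
RpR^{-1}=q,\qquad RqR^{-1}=(pq)^{-1},\qquad R(pq)^{-1}R^{-1}=p .
\end{equation}
Finally put $X=\psi(\sigma_3\sigma_1^{-1})=p^{-1}$, $Y=\psi(\sigma_4\sigma_1^{-1})$ and $W=\psi(\sigma_5\sigma_1^{-1})=(pq)^{-1}$. Since $\sigma_1$ commutes with $\sigma_3,\sigma_4,\sigma_5$, these elements satisfy the relations of $B_4$:
\begin{equation}\label{eq:XYW}
XYX=YXY,\qquad YWY=WYW,\qquad XW=WX .
\end{equation}
The first relation can be written $XYX^{-1}=Y^{-1}XY$; in particular $Y$ is conjugate to $X$.

\emph{If $R$ commutes with $p$, then $p=1$.} In this case \eqref{eq:R} gives $p=q=(pq)^{-1}$, so $p^3=1$ and $W=p^{-2}=p=X^{-1}$. Also $X^3=Y^3=1$. The second relation in \eqref{eq:XYW} reads $YX^{-1}Y=X^{-1}YX^{-1}$. Multiplying it by $X$ on both sides gives $(XYX^{-1})YX=Y$, that is $Y^{-1}XY^2X=Y$, that is $XY^{-1}X=Y^{-1}$ since $Y^2=Y^{-1}$. Inverting the second relation gives $Y^{-1}XY^{-1}=XY^{-1}X$. Together these yield $Y^{-1}XY^{-1}=Y^{-1}$, so $X=Y$. The second relation becomes $X=X^{-1}$, and with $X^3=1$ we get $X=1$.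

\emph{The case $G=\operatorname{Alt}(5)$.} Suppose $p\ne1$. The abelian subgroup $A=\langle p,q\rangle$ is cyclic of order $2$, $3$ or $5$, or a Klein four-group. If $|A|=2$, then $p=q$ and $pq=1$ is not conjugate to $p$. If $|A|\in\{3,5\}$, then by \eqref{eq:R} conjugation by $R$ is an automorphism of $A$ with trivial cube; as $|\operatorname{Aut}A|\in\{2,4\}$, it is trivial, and the previous paragraph gives $p=1$. If $A$ is a Klein group, then $X=p$ and $W=pq$ are distinct involutions and $Y$ is an involution. By \eqref{eq:XYW} and the Coxeter presentation of $\operatorname{Sym}(4)$, there is a homomorphism $\operatorname{Sym}(4)\to G$ sending $(12),(23),(34)$ to $X,Y,W$, and it sends $(12)(34)$ to $XW=q\neq1$. Every nontrivial normal subgroup of $\operatorname{Sym}(4)$ contains $(12)(34)$, so the homomorphism is injective. This is impossible because $24$ does not divide $60$.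

\emph{The case $G=SL_2(\mathbb R)$.} Suppose $p\ne I$. Then $R$ does not commute with $p$, so $p\neq-I$. If $p$ is diagonalizable over $\mathbb C$, its centralizer $T$ in $SL_2(\mathbb C)$ is conjugate to the group of diagonal matrices. The element $q$ lies in $T$ and is not $\pm I$, so its centralizer is also $T$, and $R$ normalizes $T$. Such an $R$ preserves or exchanges the two eigenlines, so it acts on $T$ by $t\mapsto t$ or $t\mapsto t^{-1}$. The first possibility is excluded, and the second gives $q=p^{-1}$, so that $pq=I$ is not conjugate to $p$. It remains to treat $p=\varepsilon u_a$ with $u_a=\begin{pmatrix}1&a\\0&1\end{pmatrix}$, $a\ne0$, $\varepsilon=\pm1$, in a suitable basis of $\mathbb R^2$. As $q$ commutes with $p$, it preserves the unique invariant line of $p$; as it is conjugate to $p$, it has no other invariant line. So $R$ preserves this line and is upper triangular with diagonal entries $t,t^{-1}$. Then $q=\varepsilon u_{t^2a}$ and $RqR^{-1}=\varepsilon u_{t^4a}$, while $(pq)^{-1}=u_{-(1+t^2)a}$. By \eqref{eq:R}, $t^4=-(1+t^2)$, which has no real solution.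
\end{proof}

\begin{remark}
Six is the first useful number of strands. The map $B_n\to\operatorname{Sym}(n)$ takes $B_n'$ onto $\operatorname{Alt}(n)$, so $B_3'$ and $B_4'$ are not perfect and $B_5'$ maps onto $\operatorname{Alt}(5)$.
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:main}(a),(b), assuming Theorem~\ref{thm:centralizer}]
(a) Suppose that $\rho\colon B_6^3\to\operatorname{Diff}_\mu(S^2)$ is injective, and let $L=(B_6')^3$. Then $\rho$ is nontrivial on each factor of $L$. The full twist $\Delta^2=(\sigma_1\cdots\sigma_5)^6$ is central in $B_6$, and it is nontrivial since its exponent sum is $30$. So $\rho(\Delta^2,1,1)\ne\mathrm{id}$ commutes with $\rho(L)$, contrary to Theorem~\ref{thm:centralizer}. For the examples we use van der Lek's theorem: for $T\subset S$, the natural map from the Artin group of $(m_{st})_{s,t\in T}$ to $A_{\mathcal C}$ is injective. If $T$ is the union of three subsets as in the statement, this embeds $B_6^3$ in $A_{\mathcal C}$. In $B_n$ with $n\ge18$, take the subsets $\{\sigma_{6j+1},\dots,\sigma_{6j+5}\}$, $j=0,1,2$, which braid three blocks of six strands.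

(b) Let $n\ge20$ and let $\rho\colon B_n\to\operatorname{Diff}_\mu(S^2)$ be a homomorphism. Let $L=(B_6')^3\subset B_n$ come from the same three blocks. It involves only $\sigma_1,\dots,\sigma_{17}$, so it commutes with $\sigma_{19}$. If $\rho$ were nontrivial on all three factors of $L$, Theorem~\ref{thm:centralizer} would give $\rho(\sigma_{19})=\mathrm{id}$, and $\rho$ would be trivial because all $\sigma_i$ are conjugate. So $\rho$ is trivial on some factor and kills $\sigma_{6j+3}\sigma_{6j+1}^{-1}=\tau^{6j}\sigma_3\sigma_1^{-1}\tau^{-6j}$ for some $j$. By Lemma~\ref{lem:Bn} it kills $B_n'$ and factors through $B_n/B_n'\cong\mathbb Z$.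
\end{proof}

\section{From invariant domains to fixed points}\label{sec:fixed}

This section carries out the argument of \S\ref{sub:model} for invariant sets with arbitrary boundary.

\begin{lemma}\label{lem:thurston}
If $P\in\mathcal P$ acts by $C^1$ diffeomorphisms on a connected surface with a global fixed point, then the action is trivial.
\end{lemma}

\begin{proof}
Let $x$ be any global fixed point. The derivative at $x$ is a homomorphism $P\to GL_2(\mathbb R)$, so it is trivial. Thurston's stability theorem \cite{Thurston} says that a nontrivial finitely generated group of germs of $C^1$ diffeomorphisms at a fixed point, with trivial linear part, has a nontrivial homomorphism to $\mathbb R$. The group of germs of $P$ at $x$ is finitely generated and perfect, so it is trivial. Each of finitely many generators is the identity near $x$, so $P$ acts trivially near $x$. Thus $\operatorname{Fix}(P)$ is open, closed and nonempty.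
\end{proof}

A single perfect group can act on the circle without a fixed point, as $PSL_2(\mathbb R)$ does on the projective line. Two commuting ones cannot both do so.

\begin{lemma}\label{lem:circle}
Let $Q_1,Q_2$ be perfect groups and let $Q_1\times Q_2$ act on $S^1$ by orientation-preserving homeomorphisms. Then $Q_1$ or $Q_2$ has a global fixed point.
\end{lemma}

\begin{proof}
Suppose that $Q_1$ has none. On a finite orbit $Q_1$ would preserve the cyclic order, so it would act through a cyclic group, hence trivially; therefore $Q_1$ has no finite orbit. A group of homeomorphisms of the circle without finite orbits has a unique minimal set $K$ (a nonempty closed invariant set that is minimal for inclusion), and $K$ is the circle or a Cantor set \cite{Ghys}. Elements of $Q_2$ commute with $Q_1$, so they send minimal sets to minimal sets and preserve $K$. Collapse to a point the closure of each component of $S^1\setminus K$. The quotient is a circle on which $Q_1\times Q_2$ acts; it is the image of $K$, and orbits of $Q_1$ in $K$ are dense in $K$, so all orbits of $Q_1$ in the quotient are dense. If an element of $Q_2$ fixes a point of the quotient circle, its fixed set is closed, nonempty and $Q_1$-invariant,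 so it is everything. Thus the image of $Q_2$ acts freely on the quotient circle. By H\"older's theorem a group acting freely on the circle by orientation-preserving homeomorphisms is abelian, so the image of the perfect group $Q_2$ is trivial. Hence $Q_2$ preserves each fiber of the collapse. A fiber is a point or a closed interval, and $Q_2$ fixes the point or the endpoints.
\end{proof}

To apply the lemma we need a circle. Let $\Sigma$ be an oriented sphere with a conformal structure, that is, a copy of the Riemann sphere. A domain $D\subset\Sigma$ (a connected open set) is simply connected if and only if $\Sigma\setminus D$ is connected. Let $D$ be simply connected with more than one point in its complement, and let $\phi\colon\mathbb D\to D$ be a Riemann map from the unit disc. The map $\phi$ need not extend to the boundary, but Carath\'eodory's theory of prime ends shows that for every homeomorphism $h$ of $\Sigma$ with $hD=D$, the map $\phi^{-1}h\phi$ extends to a homeomorphism of $\overline{\mathbb D}$. A group of orientation-preserving homeomorphisms of $\Sigma$ preserving $D$ therefore acts by orientation-preserving homeomorphisms on $\partial\mathbb D$, the \emph{circle of prime ends} of $D$.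

A prime end is not a point of $\partial D$. It is approached through a nested sequence of regions of $D$ cut off by short arcs, and a homeomorphism fixing it might move these arcs along $\partial D$, pushing each region strictly into itself. An invariant measure forbids this; the next proof is the Cartwright--Littlewood argument. We allow the measure to be infinite near a finite set $\mathcal E$, because in Section~\ref{sec:families} it is the area pulled back to an infinite cover.

\begin{lemma}\label{lem:CL}
Let $\Sigma$, $D$, $\phi$ be as above, let $\mathcal E\subset\Sigma$ be a finite set disjoint from $\partial D$, and let $\nu$ be a Borel measure on $\Sigma\setminus\mathcal E$ that is finite on compact subsets of $\Sigma\setminus\mathcal E$ and positive on nonempty open sets. Let $G$ be a group of homeomorphisms of $\Sigma$ preserving $D$, $\mathcal E$ and $\nu$. If $G$ fixes a prime end $\zeta\in\partial\mathbb D$, then $G$ fixes a point of $\partial D$.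
\end{lemma}

\begin{proof}
For $0<r<1$ let $k_r=\mathbb D\cap\{|z-\zeta|=r\}$, an arc of angle less than $\pi$, and let $\ell(r)$ be the spherical length of $\phi(k_r)$. Let $\phi^\#$ be the factor by which the conformal map $\phi$ stretches lengths. In polar coordinates about $\zeta$, the Cauchy--Schwarz inequality gives $\ell(r)^2=\big(\int\phi^\#\,r\,d\theta\big)^2\le\pi r^2\int(\phi^\#)^2\,d\theta$, so
\[
\int_0^1\ell(r)^2\,\frac{dr}{r}\le\pi\iint(\phi^\#)^2\,r\,dr\,d\theta\le\pi\operatorname{area}(D)<\infty .
\]
As $\int_0^1dr/r=\infty$, there are $r_n\to0$ with $\ell(r_n)\to0$. The arcs $\gamma_n=\phi(k_{r_n})$ have diameters tending to $0$, and they leave every compact subset of $D$. After passing to a subsequence they converge to a point $x\in\partial D$, which does not depend on any element of $G$. Let $R_n=\phi(\mathbb D\cap\{|z-\zeta|<r_n\})$, one of the two components of $D\setminus\gamma_n$. Every compact subset of $D$ misses $R_n$ for large $n$. In particular $R_n$ misses a neighborhood of $\mathcal E\cap D$; since $\mathcal E\cap\partial D=\emptyset$, the closure of $R_n$ is a compact subset of $\Sigma\setminus\mathcal E$, and $\nu(R_n)<\infty$ for large $n$.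

Suppose that $h\in G$ and $h(x)\ne x$. Fix $y\in D$, take $n$ large, and put $\gamma=\gamma_n$, $R=R_n$, $\gamma'=h\gamma$, $R'=hR$. Then $\gamma\cap\gamma'=\emptyset$, because the arcs are close to $x$ and to $h(x)$; the point $y$ lies outside $R\cup\gamma\cup R'\cup\gamma'$, because $y$ and $h^{-1}y$ lie outside $R\cup\gamma$; and $R\cap R'\neq\emptyset$, because $\phi^{-1}R$ and $\phi^{-1}R'$ are both traces on $\mathbb D$ of neighborhoods of the fixed point $\zeta$ in $\overline{\mathbb D}$. Let $V$ and $V'$ be the components of $D\setminus\gamma$ and $D\setminus\gamma'$ that contain $y$, so that $D=R\sqcup\gamma\sqcup V=R'\sqcup\gamma'\sqcup V'$. The arc $\gamma'$ lies in $R$ or in $V$.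

If $\gamma'\subset R$, then $V\cup\gamma$ is connected, misses $\gamma'$ and contains $y$, so $V\cup\gamma\subset V'$, that is, $R'\cup\gamma'\subset R$. The open set $R\cap V'$ is nonempty, since points of $\gamma\subset V'$ are limits of points of $R$. Hence $\nu(R)\ge\nu(R')+\nu(R\cap V')>\nu(R')$.

If $\gamma'\subset V$, then $R\cup\gamma$ is connected, misses $\gamma'$ and meets $R'$, so $R\cup\gamma\subset R'$. The open set $R'\cap V$ is nonempty, since points of $\gamma\subset R'$ are limits of points of $V$. Hence $\nu(R')\ge\nu(R)+\nu(R'\cap V)>\nu(R)$.

Both cases contradict $\nu(R')=\nu(R)<\infty$. So every $h\in G$ fixes $x$.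
\end{proof}

Lemmas~\ref{lem:circle} and~\ref{lem:CL} combine to the statement that we use.

\begin{corollary}\label{cor:fixed}
Let $\Sigma$ be an oriented sphere, $D\subset\Sigma$ a domain whose complement is connected and has more than one point, and let $\mathcal E$ and $\nu$ be as in Lemma~\ref{lem:CL}. Let $Q_1,Q_2$ be perfect groups and let $Q_1\times Q_2$ act on $\Sigma$ by orientation-preserving homeomorphisms preserving $D$, $\mathcal E$ and $\nu$. Then $Q_1$ or $Q_2$ fixes a point of $\partial D$.
\end{corollary}

\section{Homeomorphisms commuting with a pseudo-Anosov class}\label{sec:pA}

Let $\Sigma$ be an oriented sphere, $\mathcal E\subset\Sigma$ a finite set and $N=\Sigma\setminus\mathcal E$. An orientation-preserving homeomorphism $\varphi$ of $\Sigma$ with $\varphi(\mathcal E)=\mathcal E$ is \emph{pseudo-Anosov} if there are a finite $\varphi$-invariant set $\operatorname{Sing}\supset\mathcal E$, a number $\lambda>1$, and an atlas of charts $(x,y)$ on $\Sigma\setminus\operatorname{Sing}$ with transition maps $z\mapsto\pm z+c$, such that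
\begin{itemize}
\item the flat metric defined by the charts extends to $\Sigma$ with a cone point of angle $k\pi$ at each point of $\operatorname{Sing}$, where $k\ge1$ on $\mathcal E$ and $k\ge3$ off $\mathcal E$;
\item in the charts $\varphi$ is affine with derivative $\pm\operatorname{diag}(\lambda,\lambda^{-1})$.
\end{itemize}
Straight segments, the vertical direction and the densities $|dx|$, $|dy|$ are then well defined, and $\varphi$ multiplies $|dx|$ by $\lambda$ and $|dy|$ by $\lambda^{-1}$.

Let $\pi\colon\tilde N\to N$ be the universal cover and $\Pi$ its deck group. A homeomorphism of $\tilde N$ that normalizes $\Pi$ descends to a homeomorphism of $N$, which extends to a homeomorphism of $\Sigma$ preserving $\mathcal E$. We call such homeomorphisms of $\tilde N$ \emph{lifts}; a lift $\tilde k$ induces the automorphism $\gamma\mapsto\tilde k\gamma\tilde k^{-1}$ of $\Pi$.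

\begin{proposition}\label{prop:pA}
Let $|\mathcal E|\ge4$. Let $\tilde g$ be a homeomorphism of $\tilde N$ that normalizes $\Pi$ and induces on $\Pi$ the same automorphism as some lift $\tilde\varphi$ of a pseudo-Anosov homeomorphism $\varphi$ of $(\Sigma,\mathcal E)$. Let $\tilde Q$ be a finitely generated group of homeomorphisms of $\tilde N$ commuting with $\Pi$ and with $\tilde g$, and let $Q$ be the group of homeomorphisms of $N$ that it induces. Then there is a nonempty compact connected $Q$-invariant set $Z\subset N$. Moreover the elements of $Q$, extended to $\Sigma$, fix $\mathcal E$ pointwise.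
\end{proposition}

\subsection{The torus model}

The idea is clearest on the torus. Let $A\in SL_2(\mathbb Z)$ have eigenvalues $\lambda>1$ and $\lambda^{-1}$, and let $\ell^u,\ell^s$ be nonzero linear forms with $\ell^u\circ A=\lambda\ell^u$ and $\ell^s\circ A^{-1}=\lambda\ell^s$. Let $\tilde g$ be a homeomorphism of $\mathbb R^2$ with $\tilde g(x+v)=\tilde g(x)+Av$ for $v\in\mathbb Z^2$. Then $\tilde g-A$ and $\tilde g^{-1}-A^{-1}$ are periodic, hence bounded. Consecutive terms of the sequence $\lambda^{-n}\ell^u\circ\tilde g^n$ differ by at most $C\lambda^{-n-1}$ for a constant $C$, so the sequence converges uniformly to a function $H^u$ at bounded distance from $\ell^u$; in the same way $\lambda^{-n}\ell^s\circ\tilde g^{-n}$ converges to a function $H^s$ at bounded distance from $\ell^s$. If $\tilde q$ commutes with $\mathbb Z^2$ and with $\tilde g$, then $\tilde q-\mathrm{id}$ is bounded, and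
\[
H^u(\tilde qx)-H^u(x)=\lim_n\lambda^{-n}\,\ell^u\big(\tilde q\tilde g^nx-\tilde g^nx\big)=0 ,
\]
and the same computation with $\tilde g^{-n}$ applies to $H^s$. So $\tilde q$ preserves the proper map $H=(H^u,H^s)$, and the orbit of a compact set $B$ under all such $\tilde q$ stays in the compact set $H^{-1}(H(B))$: a displacement that is bounded and commutes with an expansion must vanish.

On $\tilde N$ there are no global forms $\ell^u,\ell^s$, and we replace $|\ell^u(x)-\ell^u(x')|$ and $|\ell^s(x)-\ell^s(x')|$ by pseudometrics $d^u,d^s$. The new difficulty is that the punctures are at finite flat distance, so a bound on displacements does not keep orbits away from them. We will instead use the invariant pseudometric to measure the distance to the punctures. For this function not to vanish identically, distinct lifts of punctures must stay a definite distance apart; this is Lemma~\ref{lem:sep}, the main estimate of the section.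

\subsection{The pseudometrics and the lifted punctures}

The group $\Pi\cong\pi_1(N)$ is free and nonabelian. We identify $H_1(N)$ with $\mathbb Z^{\mathcal E}$ modulo constant functions, so that a small loop around $\epsilon\in\mathcal E$ has class $\pm1_\epsilon$, and a simple closed curve with the subset $A\subset\mathcal E$ on one side has class $\pm1_A$.

Pull the flat structure back to $\tilde N$. A \emph{polygonal path} in $\tilde N$ is a finite concatenation of straight segments whose interiors contain no singular point; endpoints may be singular. For $x,x'\in\tilde N$ let $d(x,x')$, $d^u(x,x')$, $d^s(x,x')$ be the infima of the flat length, of $\int_p|dx|$ and of $\int_p|dy|$ over the polygonal paths $p$ from $x$ to $x'$. These are $\Pi$-invariant pseudometrics with $d^u,d^s\le d$, and they are continuous because nearby points are joined by short polygonal paths. Since $\tilde\varphi$ preserves the class of polygonal paths,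
\begin{equation}\label{eq:scale}
d^u(\tilde\varphi x,\tilde\varphi x')=\lambda\,d^u(x,x'),\qquad d^s(\tilde\varphi^{-1}x,\tilde\varphi^{-1}x')=\lambda\,d^s(x,x').
\end{equation}

Fix $r_0>0$ such that the metric discs of radius $\kappa=4r_0$ about the points of $\operatorname{Sing}$ are embedded standard cone discs and are pairwise disjoint. Let $\tilde U_\beta$, $\beta\in\mathcal B$, be the components of the preimages of the punctured discs of radius $\kappa$ about the points of $\mathcal E$. Each $\tilde U_\beta$ has polar coordinates $(r,\theta)\in(0,\kappa)\times\mathbb R$ with metric $dr^2+r^2d\theta^2$. We write $x\to\beta$ when $x\in\tilde U_\beta$ and $r(x)\to0$, with no condition on $\theta$. Two points $x,x'\in\tilde U_\beta$ satisfy $d(x,x')\le r(x)+r(x')$: go radially inward to a small radius $\varrho$, turn along chords of total length at most $\varrho|\theta(x)-\theta(x')|$, go outward, and let $\varrho\to0$. Consequently $d,d^u,d^s$ extend by limits to pseudometrics on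
\[
\mathcal X=\tilde N\sqcup\mathcal B ,
\]
and all three distances from $x\in\tilde U_\beta$ to $\beta$ are at most $r(x)$. If $\tilde k$ is a lift of $k$, then $k$ maps a small punctured disc about a point of $\mathcal E$ into the punctured disc of radius $\kappa$ about the image point. So $\tilde k$ maps the connected set $\{r<\varrho\}\subset\tilde U_\beta$ into a single $\tilde U_{\beta'}$, and we put $\tilde k\beta=\beta'$. This defines an action of the group of lifts on $\mathcal X$ with $\tilde kx\to\tilde k\beta$ as $x\to\beta$. Hence $\Pi$-invariance and \eqref{eq:scale} hold on $\mathcal X$.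

The stabilizer $\Pi_\beta$ of $\beta$ in $\Pi$ is infinite cyclic, generated by an element $a$ that is represented by a loop around the point $\epsilon\in\mathcal E$ below $\beta$ and belongs to a free basis of $\Pi$. \emph{The subgroup $\Pi_\beta$ determines $\beta$.} Indeed, let $\Pi_\beta=\Pi_{\beta'}$ with $\beta'$ above $\epsilon'$. Then one of the functions $1_\epsilon\pm1_{\epsilon'}$ is constant, which forces $\epsilon=\epsilon'$ because a third point of $\mathcal E$ exists. So $\beta'=\gamma\beta$ with $\gamma\in\Pi$ normalizing $\langle a\rangle$. Then $\gamma a\gamma^{-1}=a^{\pm1}$, the sign is $+$ by homology, and the centralizer of a basis element $a$ of a free group is $\langle a\rangle$. Thus $\gamma\in\Pi_\beta$ and $\beta'=\beta$.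

\begin{lemma}\label{lem:bounded}
If two lifts $\tilde k,\tilde k'$ induce the same automorphism of $\Pi$, then they agree on $\mathcal B$, and $d^u(\tilde kx,\tilde k'x)$ and $d^s(\tilde kx,\tilde k'x)$ are bounded functions of $x\in\mathcal X$.
\end{lemma}

\begin{proof}
We have $\Pi_{\tilde k\beta}=\tilde k\Pi_\beta\tilde k^{-1}=\tilde k'\Pi_\beta\tilde k'^{-1}=\Pi_{\tilde k'\beta}$, so $\tilde k\beta=\tilde k'\beta$. It suffices to bound $d(\tilde kx,\tilde k'x)$ on $\tilde N$. For $\gamma\in\Pi$ and $\gamma'=\tilde k\gamma\tilde k^{-1}=\tilde k'\gamma\tilde k'^{-1}$ we have $d(\tilde k\gamma x,\tilde k'\gamma x)=d(\gamma'\tilde kx,\gamma'\tilde k'x)=d(\tilde kx,\tilde k'x)$, so the function descends to a continuous function on $N$. It tends to $0$ at $\mathcal E$, since $d(\tilde kx,\tilde k'x)\le d(\tilde kx,\tilde k\beta)+d(\tilde k'\beta,\tilde k'x)\to0$ as $x\to\beta$. It therefore extends continuously to the compact surface $\Sigma$.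
\end{proof}

Applied to $\tilde q\in\tilde Q$ and the identity, the lemma shows that $\tilde Q$ acts trivially on $\mathcal B$. This proves the last assertion of Proposition~\ref{prop:pA}.

\subsection{Separation of the lifted punctures}

\begin{lemma}\label{lem:sep}
For all $\beta\ne\beta'$ in $\mathcal B$ we have $d^u(\beta,\beta')+d^s(\beta,\beta')\ge\kappa$.
\end{lemma}

The inequality $d(\beta,\beta')\ge\kappa$ is immediate, but $d^u$ and $d^s$ are infima over different paths, and each could a priori be small. We show that one path, the geodesic of $(\mathcal X,d)$, bounds both infima from below: almost every vertical leaf that crosses the geodesic separates $\beta$ from $\beta'$, so every competing path must cross it too. To have geodesics and separating leaves we first show that $\mathcal X$ is nonpositively curved. Recall that a geodesic metric space is CAT(0) if its geodesic triangles are no thicker than the Euclidean triangles with the same side lengths. In a CAT(0) space any two points are joined by a unique geodesic, and every local geodesic is a geodesic.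

\begin{proof}
Let $\widetilde{\operatorname{Sing}}\subset\mathcal X$ be the set of points over $\operatorname{Sing}$; it is countable and contains $\mathcal B$.

\emph{Step 1: $(\mathcal X,d)$ is CAT(0).} A point of $\widetilde{\operatorname{Sing}}\cap\tilde N$ is the center of a disc of radius $\kappa$ in a cone of angle $k\pi$ with $k\ge3$. A point $\beta\in\mathcal B$ is the center of $V_\beta=\tilde U_\beta\cup\{\beta\}$, the ball of radius $\kappa$ in the Euclidean cone over the line $\mathbb R$; passing to the universal cover has unwrapped the cone points of angle $\pi$, which would have positive curvature. In either case, two points at radius less than $r_0$ have cone distance less than $2r_0$, realized at radius less than $r_0$, whereas a path that starts at one of them and leaves the disc has length more than $3r_0$. So $d$ is the cone metric on the part of radius less than $r_0$. By compactness of $\Sigma$ there is $r_1\in(0,r_0)$ such that every point of $\mathcal X$ at distance at least $r_0/2$ from $\widetilde{\operatorname{Sing}}$ is the center of a flat disc of radius $r_1$, and by the same argument $d$ is the Euclidean metric on the concentric disc of radius $r_1/2$. It follows that $d$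 is a metric, which induces the usual topology on $\tilde N$, and that every closed ball of radius $r_1/3$ is a closed subset of a closed flat disc or of a closed ball in a cone, hence complete. So $\mathcal X$ is complete. It is a length space by the definition of $d$. By Berestovskii's theorem the Euclidean cones over circles of length at least $2\pi$ and over $\mathbb R$ are CAT(0), so $\mathcal X$ is locally CAT(0).

The open set $\tilde N\cup V_\beta$ is simply connected by van Kampen's theorem, because $\tilde N$ is simply connected, $V_\beta$ is contractible and $\tilde N\cap V_\beta=\tilde U_\beta$ is connected. These sets cover $\mathcal X$, and any two or three different ones intersect in the connected set $\tilde N$, so $\mathcal X$ is simply connected by van Kampen's theorem again. The Cartan--Hadamard theorem \cite{BH} states that a complete, simply connected, locally CAT(0) length space is CAT(0); it does not require local compactness, which fails at $\mathcal B$.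

\emph{Step 2: the geodesic.} A path from one point of $\widetilde{\operatorname{Sing}}$ to another leaves the disc of radius $\kappa$ about the first, so distinct points of $\widetilde{\operatorname{Sing}}$ are at distance at least $\kappa$. Let $\omega$ be the geodesic from $\beta$ to $\beta'$. It meets $\widetilde{\operatorname{Sing}}$ finitely often and is straight elsewhere, so it is a finite concatenation of straight segments, of total length at least $\kappa$. As $|dx|+|dy|$ is at least the length element, it suffices to prove $d^u(\beta,\beta')\ge\int_\omega|dx|$ and $d^s(\beta,\beta')\ge\int_\omega|dy|$. We prove the first inequality; exchanging the roles of $x$ and $y$ gives the second.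

\emph{Step 3: separating leaves.} A \emph{singular vertical ray} is a maximal vertical straight segment or ray that issues from a point of $\widetilde{\operatorname{Sing}}$ and contains no other such point in its interior. Each point of $\widetilde{\operatorname{Sing}}$ has countably many vertical directions, so there are countably many such rays. Each is a local geodesic, hence a geodesic. Two geodesics through two common points coincide between them, so a singular vertical ray meets a non-vertical segment of $\omega$ at most once. Call $z\in\omega$ \emph{good} if it is an interior point of a non-vertical segment of $\omega$ and lies on no singular vertical ray. All but countably many points of the non-vertical segments are good, so the good points have full measure for $|dx|$ on $\omega$.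

Let $z$ be good and extend the vertical segment through $z$ in both directions as long as it stays nonsingular. If it had finite length in one direction, it would converge by completeness to a point of $\mathcal X$, which would be singular by maximality, and $z$ would lie on a singular vertical ray. So we obtain a bi-infinite vertical leaf $\mathcal L_z\subset\tilde N$. It is a local geodesic, hence an isometrically embedded line; thus it is closed in $\mathcal X$ and properly embedded in the plane $\tilde N$. By the Jordan curve theorem in the one-point compactification, $\tilde N\setminus\mathcal L_z$ has exactly two components, and each has all of $\mathcal L_z$ in its frontier. Every point of $\mathcal B$ has a small cone ball that misses $\mathcal L_z$ and whose punctured part is connected, so it can be assigned to one component. In this way $\mathcal X\setminus\mathcal L_z$ is the union of two disjoint open sets, the \emph{sides} of $\mathcal L_z$.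

By uniqueness of geodesics $\omega\cap\mathcal L_z$ is connected, and $\omega$ is transverse to $\mathcal L_z$ at $z$, so $\omega\cap\mathcal L_z=\{z\}$. A small flat disc about $z$ meets the geodesic line $\mathcal L_z$ in its vertical diameter. Its two halves lie on different sides, because $z$ is in the frontier of both sides. So $\omega$ changes sides at $z$ and nowhere else, and $\beta,\beta'$ lie on different sides. Moreover $\mathcal L_z\cap\mathcal L_{z'}=\emptyset$ for good $z\neq z'$: two leaves that meet are equal, and a leaf contains only one point of $\omega$.

\emph{Step 4: counting leaves.} For a polygonal path $p$ in $\tilde N$ let $A(p)$ be the set of good $z$ with $\mathcal L_z\cap p\neq\emptyset$. We claim that $A(p)$ is measurable and $|A(p)|\le\int_p|dx|$, where $|\cdot|$ denotes the measure $|dx|$. Since the leaves are disjoint, only finitely many contain a vertex of $p$; let $A'$ be $A(p)$ without the corresponding points $z$. A vertical segment of $p$ that meets a leaf lies in it together with its vertices. So for $z_0\in A'$ the leaf $\mathcal L_{z_0}$ meets $p$ at an interior point $w_0$ of a non-vertical segment $p_j$. The piece of $\mathcal L_{z_0}$ between $z_0$ and $w_0$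 is compact and nonsingular, so it has a neighborhood foliated by vertical segments. Sliding along them defines a homeomorphism $h$ from an open arc $I\subset\omega$ about $z_0$ onto an arc of $p_j$, which preserves $|dx|$ and satisfies $h(z)\in\mathcal L_z$ for good $z\in I$. In particular all good points of $I$ belong to $A(p)$. Countably many such arcs $I_k$, with maps $h_k$, cover $A'$; so $A'$ is the set of good points of $\bigcup I_k$ up to a finite set, and it is measurable. Split $A'$ into disjoint measurable sets $A_k\subset I_k$. The sets $h_k(A_k)$ are pairwise disjoint because distinct leaves are disjoint, and each lies in one segment of $p$. Hence $|A(p)|=\sum_k|h_k(A_k)|\le\int_p|dx|$.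

\emph{Step 5: conclusion.} Choose $x_n\to\beta$, $x_n'\to\beta'$ and polygonal paths $p_n$ from $x_n$ to $x_n'$ with $\int_{p_n}|dx|\to d^u(\beta,\beta')$. For each good $z$ and all large $n$, the points $x_n$ and $x_n'$ lie on different sides of $\mathcal L_z$, so $z\in A(p_n)$. By Fatou's lemma, $\int_\omega|dx|\le\liminf_n|A(p_n)|\le d^u(\beta,\beta')$.
\end{proof}

\subsection{An invariant distance to the punctures}

We now renormalize $d^u$ and $d^s$ along $\tilde g$, as in the torus model. The lifts $\tilde g,\tilde\varphi$ induce the same automorphism of $\Pi$, and so do their inverses. By Lemma~\ref{lem:bounded}, \eqref{eq:scale} and the triangle inequality there is a constant $C$ with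
\[
|d^u(\tilde gx,\tilde gx')-\lambda d^u(x,x')|\le2C,\qquad |d^s(\tilde g^{-1}x,\tilde g^{-1}x')-\lambda d^s(x,x')|\le2C
\]
for all $x,x'\in\mathcal X$. So consecutive terms of the sequences below differ by at most $2C\lambda^{-n-1}$, and the limits
\[
\delta^u(x,x')=\lim_n\lambda^{-n}d^u(\tilde g^nx,\tilde g^nx'),\qquad \delta^s(x,x')=\lim_n\lambda^{-n}d^s(\tilde g^{-n}x,\tilde g^{-n}x')
\]
exist uniformly on $\mathcal X\times\mathcal X$. They differ from $d^u$ and $d^s$ by at most $C'=2C/(\lambda-1)$, and they satisfy $\delta^u(\tilde gx,\tilde gx')=\lambda\delta^u(x,x')$ and $\delta^s(\tilde g^{-1}x,\tilde g^{-1}x')=\lambda\delta^s(x,x')$. Put $\delta=\delta^u+\delta^s$.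

\begin{lemma}\label{lem:delta}
The function $\delta$ is a $\Pi$-invariant pseudometric on $\mathcal X$, continuous on $\tilde N$, such that
\begin{enumerate}
\item[(i)] $\delta(x,\beta)\to0$ as $x\to\beta$;
\item[(ii)] $\delta(\beta,\beta')\ge\kappa$ for $\beta\neq\beta'$ in $\mathcal B$;
\item[(iii)] $\delta(\tilde qx,x)=0$ for $\tilde q\in\tilde Q$ and $x\in\mathcal X$.
\end{enumerate}
\end{lemma}

\begin{proof}
For fixed $n$, the function $\lambda^{-n}d^u(\tilde g^n\cdot,\tilde g^n\cdot)+\lambda^{-n}d^s(\tilde g^{-n}\cdot,\tilde g^{-n}\cdot)$ is a continuous pseudometric, it is $\Pi$-invariant because $\tilde g$ normalizes $\Pi$, and it satisfies (i) because $\tilde g^{\pm n}x\to\tilde g^{\pm n}\beta$. These properties pass to the uniform limit. On $\mathcal B$ we have $\tilde g=\tilde\varphi$ by Lemma~\ref{lem:bounded}, so $\delta=d^u+d^s$ there by \eqref{eq:scale}, and (ii) is Lemma~\ref{lem:sep}. For (iii), let $C_q$ bound $d^u(\tilde qx,x)$ and $d^s(\tilde qx,x)$ (Lemma~\ref{lem:bounded}). Since $\tilde q$ commutes with $\tilde g$,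
\[
\delta^u(\tilde qx,x)=\lambda^{-n}\delta^u(\tilde q\tilde g^nx,\tilde g^nx)\le\lambda^{-n}(C_q+C'),\qquad
\delta^s(\tilde qx,x)=\lambda^{-n}\delta^s(\tilde q\tilde g^{-n}x,\tilde g^{-n}x)\le\lambda^{-n}(C_q+C'),
\]
and we let $n\to\infty$.
\end{proof}

Let $e(x)=\inf_{\beta\in\mathcal B}\delta(x,\beta)$ for $x\in\tilde N$. Since $|e(x)-e(x')|\le\delta(x,x')$, the function $e$ is continuous and $\tilde Q$-invariant; it is also $\Pi$-invariant. It descends to a continuous $Q$-invariant function $\bar e$ on $N$, which by (i) extends continuously to $\Sigma$ with $\bar e=0$ on $\mathcal E$. The set $\mathcal O=\{\bar e>0\}\subset N$ is open and $Q$-invariant, and the closure of the $Q$-orbit of a compact subset of $\mathcal O$ is compact in $N$. To make such an orbit connected we need a $Q$-invariant component of $\mathcal O$. We single one out by a topological property that two disjoint domains cannot share.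

\begin{lemma}\label{lem:Omega}
There is a component $\Omega$ of $\mathcal O$ such that $\pi_1(\Omega)\to\pi_1(N)$ is surjective, and $q\Omega=\Omega$ for all $q\in Q$.
\end{lemma}

\begin{proof}
\emph{Loops where $\bar e$ is small.} The sets $G_\beta=\{x\in\tilde N:\delta(x,\beta)<\kappa/2\}$ are open, pairwise disjoint by Lemma~\ref{lem:delta}(ii), satisfy $\gamma G_\beta=G_{\gamma\beta}$, and have union $\{e<\kappa/2\}$. Let $y\in N$ with $\bar e(y)<\kappa/2$ and fix a lift $\tilde y$, say in $G_\beta$. A loop at $y$ in $N\cap\{\bar e<\kappa/2\}$ lifts to a path from $\tilde y$ to $\gamma\tilde y$ that stays in $G_\beta$. Then $\gamma\tilde y\in G_\beta\cap G_{\gamma\beta}$, so $\gamma\in\Pi_\beta$.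

\emph{Existence.} Let $u$ be a smooth function on $\Sigma$ with $|u-\bar e|<\kappa/8$, let $t\in(\kappa/8,3\kappa/8)$ be a regular value, and put $F=\{u\le t\}$. This is a compact subsurface with $\mathcal E\subset\{\bar e=0\}\subset\operatorname{int}F$ and $F\subset\{\bar e<\kappa/2\}$. Let $c$ be a boundary curve of $F$ and $A$ the set of points of $\mathcal E$ on one side of $c$. By the first paragraph $c$ is homologous in $N$ to a multiple of the loop around some $\epsilon\in\mathcal E$, so $1_A-k1_\epsilon$ is constant for some $k\in\mathbb Z$, and $1_A$ is constant on $\mathcal E\setminus\{\epsilon\}$. Thus one side of $c$ contains at most one point of $\mathcal E$, and since $|\mathcal E|\ge4$ only one side does; let $\Delta(c)$ be the closed disc on that side. Two discs bounded by disjoint curves are disjoint, or nested, or cover $\Sigma$, and two discs $\Delta(c)$ contain too few points of $\mathcal E$ to cover $\Sigma$. Let $\Delta_1,\dots,\Delta_k$ be the maximal ones among the $\Delta(c)$. They are disjoint, so $\Omega_0=\Sigma\setminus\bigcup\Delta_i$ is nonempty and connected. It contains no point of $\partial F$, so $\Omega_0\subset F$ or $\Omega_0\cap F=\emptyset$. The surface $N$ is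 obtained from $\Omega_0\setminus\mathcal E$ by adding discs and once-punctured discs, whose fundamental groups are generated by their boundary curves, so $\pi_1(\Omega_0\setminus\mathcal E)\to\pi_1(N)$ is onto. If $\Omega_0\subset F$, the first paragraph gives $\Pi=\Pi_\beta$ for some $\beta$, although $\Pi$ is not cyclic. So $\Omega_0\cap F=\emptyset$, hence $\Omega_0\subset\mathcal O$, and we let $\Omega$ be the component of $\mathcal O$ containing $\Omega_0$.

\emph{Invariance.} Let $q\in Q$ and suppose $q\Omega\ne\Omega$. Both are components of $\mathcal O$, so they are disjoint. Let $\Omega_1\subset\Omega$ be the union of finitely many loops at a base point whose classes generate $\pi_1(N)$. The domain $q\Omega$ lies in a component $R$ of $\Sigma\setminus\Omega_1$, and $R$ is an open disc because its complement is connected. If $R$ contained two points of $\mathcal E$, we could join two of them by an arc in $R$ with interior in $N$. The algebraic intersection number with this arc is a homomorphism $H_1(N)\to\mathbb Z$ that vanishes on the loops in $\Omega_1$, hence everywhere, but equals $\pm1$ on a small loop around an endpoint. So $|R\cap\mathcal E|\le1$, the group $\pi_1(R\setminus\mathcal E)$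 is cyclic, and $\pi_1(q\Omega)\to\pi_1(N)$ has cyclic image. But this map is onto, because $q$ is a homeomorphism of $N$ and $\pi_1(\Omega)\to\pi_1(N)$ is onto.
\end{proof}

\begin{proof}[End of the proof of Proposition~\ref{prop:pA}]
Let $q_1,\dots,q_r$ generate $Q$, let $x\in\Omega$, and let $B\subset\Omega$ be a union of paths from $x$ to the points $q_ix$, which lie in $\Omega$ by Lemma~\ref{lem:Omega}. The set $B$ is compact because the generating set is finite. For $q\in Q$ the connected sets $qB$ and $qq_iB$ share the point $qq_ix$, so $\bigcup_{q\in Q}qB$ is connected. By invariance, $\bar e\ge\eta:=\min_B\bar e>0$ on this union. Its closure $Z$ in $\Sigma$ is compact, connected, $Q$-invariant and contained in $\{\bar e\ge\eta\}\subset N$.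
\end{proof}

\section{Finite invariant families of continua}\label{sec:families}

In this section and the next, $L=P_1\times P_2\times P_3$ and $\rho$ are as in Theorem~\ref{thm:centralizer}, and we write $hx$ for $\rho(h)x$. By Lemma~\ref{lem:thurston}, \emph{no $P_i$ has a fixed point in $S^2$}; every contradiction below is a contradiction to this fact. A \emph{cellular continuum} is a nonempty compact connected set $K\subsetneq S^2$, possibly a point, such that $S^2\setminus K$ is connected; then $S^2\setminus K$ is an open disc.

\begin{proposition}\label{prop:families}
There is no nonempty finite $L$-invariant family $\{K_1,\dots,K_m\}$ of pairwise disjoint cellular continua. In particular $L$ has no nonempty finite invariant set.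
\end{proposition}

\subsection{Mapping class groups of punctured spheres}

Let $N$ be a sphere minus a finite set of at least three points, the \emph{punctures}. The group $\operatorname{Mod}(N)$ consists of the isotopy classes of orientation-preserving homeomorphisms of $N$; punctures may be permuted. A simple closed curve in $N$ is \emph{essential} if each side contains at least two punctures, and a \emph{multicurve} is a disjoint union of essential, pairwise non-isotopic simple closed curves. Two disjoint essential curves are isotopic exactly when they induce the same partition of the punctures, and the number of components of a multicurve is bounded in terms of the number of punctures. A subgroup or element of $\operatorname{Mod}(N)$ is \emph{reducible} if it preserves the isotopy class of a nonempty multicurve. A class is \emph{pseudo-Anosov} if it contains the restriction of a pseudo-Anosov homeomorphism as in Section~\ref{sec:pA}. We use the following facts.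
\begin{enumerate}
\item[(M1)] \emph{Cutting.} If $h$ preserves the isotopy class of a multicurve $\Lambda$, it is isotopic to some $h'$ with $h'\Lambda=\Lambda$. The permutations that $h'$ induces on the components of $\Lambda$ and of $N\setminus\Lambda$ depend only on the class of $h$, and so does the class of $h'|_{S'}$ in $\operatorname{Mod}(S')$ when $h'$ preserves a component $S'$ of $N\setminus\Lambda$.
\item[(M2)] \emph{Nielsen realization} (Kerckhoff). A finite subgroup of $\operatorname{Mod}(N)$ is realized by an isomorphic group of isometries of a complete hyperbolic metric of finite area on $N$. These extend to M\"obius transformations of the sphere, so the subgroup is isomorphic to a finite subgroup of $SO(3)$: cyclic, dihedral, $\operatorname{Alt}(4)$, $\operatorname{Sym}(4)$ or $\operatorname{Alt}(5)$.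
\item[(M3)] \emph{Nielsen--Thurston classification.} Every class has finite order, or is reducible, or is pseudo-Anosov. A pseudo-Anosov class has infinite order and is not reducible, and its nonzero powers are pseudo-Anosov. Consequently, a class with a pseudo-Anosov power is pseudo-Anosov. If $N$ has three punctures, $\operatorname{Mod}(N)$ is finite.
\item[(M4)] (Ivanov \cite{Ivanov}.) An infinite subgroup that is not reducible contains a pseudo-Anosov class.
\item[(M5)] (McCarthy; Ivanov \cite{Ivanov}.) The centralizer of a pseudo-Anosov class is virtually cyclic, that is, it has a cyclic subgroup of finite index.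
\end{enumerate}
We also note that \emph{a perfect virtually cyclic group $G$ is finite.} Otherwise $G$ has an infinite cyclic normal subgroup $J$ of finite index $k$. The conjugation action $G\to\operatorname{Aut}(J)=\{\pm1\}$ is trivial, so $J$ is central, and the transfer $G\to J$, $g\mapsto g^k$, is a nontrivial homomorphism to an abelian group.

\subsection{Proof of Proposition~\ref{prop:families}}

Suppose that such a family exists.

\medskip\noindent\textbf{Step 1: no $K_j$ is preserved by $L$.} Suppose $LK_j=K_j$. Then $K_j$ is not a point, and Corollary~\ref{cor:fixed}, applied to $D=S^2\setminus K_j$, $\mathcal E=\emptyset$, $\nu=\mu$ and $P_1\times P_2$, gives a fixed point of $P_1$ or $P_2$. This is impossible. Since $\operatorname{Sym}(4)$ is solvable, the perfect group $L$ acts trivially on any set with at most four elements; hence $m\ge5$.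

\medskip\noindent\textbf{Step 2: a pseudo-Anosov piece.} Collapse each $K_j$ to a point $x_j$. The quotient $\Sigma'$ is a sphere. This is a case of Moore's theorem, and it can be seen directly: $S^2/K_1$ is the one-point compactification of the open disc $S^2\setminus K_1$, the images of the other $K_j$ are again cellular, and we repeat. The group $L$ acts on $\Sigma'$ by orientation-preserving homeomorphisms preserving $X=\{x_1,\dots,x_m\}$, and
\[
N_0=\Sigma'\setminus X=S^2\setminus\textstyle\bigcup_jK_j .
\]
Among the multicurves of $N_0$, the empty one included, whose isotopy class is invariant under the image of $L$ in $\operatorname{Mod}(N_0)$, choose $\Lambda$ with the largest number of components. Let $T$ be the dual graph, with a vertex $v$ for each component $S_v$ of $N_0\setminus\Lambda$ and an edge for each curve. It is a finite tree because curves on a sphere separate. Each $S_v$ is a punctured sphere whose punctures correspond to the edges at $v$ and to the points of $X$ adjacent to $S_v$. It has at least three punctures, since otherwise a curve of $\Lambda$ would be inessential, two curves would be isotopic, or $m\le2$. By (M1), $L$ acts on $T$. It preserves the center of $T$, a vertex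 or an edge, and as $L$ has no subgroup of index two it cannot exchange the ends of an edge. So $L$ fixes a vertex. For a fixed vertex $v$, (M1) gives a homomorphism $L\to\operatorname{Mod}(S_v)$; let $\Gamma_v$ be its image and $\Gamma_{v,i}$ the image of $P_i$. The subgroups $\Gamma_{v,i}$ commute with one another and generate $\Gamma_v$.

\emph{A finite $\Gamma_{v,i}$ is trivial.} By (M2) a finite perfect subgroup of $\operatorname{Mod}(S_v)$ is trivial or isomorphic to $\operatorname{Alt}(5)$, and $P_i$ does not map onto $\operatorname{Alt}(5)$. This is the only use of that hypothesis. It follows that a finite $\Gamma_v$ is trivial.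

\emph{Some fixed vertex $v$ has $\Gamma_v$ infinite.} Otherwise $\Gamma_v=1$ for every fixed $v$. Then $L$ fixes all punctures of $S_v$, that is, all edges at $v$, hence all neighbors of $v$, and all points of $X$ adjacent to $S_v$. As $T$ is connected, $L$ fixes all vertices and all points $x_j$, contrary to Step~1.

Fix such a $v$. \emph{The group $\Gamma_v$ is not reducible.} Suppose that it preserves the class of a nonempty multicurve $\Lambda'$ of $S_v$. Behind each puncture of $S_v$ lies at least one point of $X$. So the curves of $\Lambda'$ are essential in $N_0$ and induce different partitions of $X$. Each side of such a curve contains points behind two different punctures of $S_v$, whereas a curve of $\Lambda$ has a side whose points lie behind a single puncture. Hence $\Lambda\cup\Lambda'$ is a multicurve of $N_0$. Its class is invariant under $L$, which contradicts the maximality of $\Lambda$.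

By (M4) there is a pseudo-Anosov class $F=F_1F_2F_3\in\Gamma_v$ with $F_i\in\Gamma_{v,i}$. The $F_i$ commute with each other, hence with $F$. By (M5) the infinite cyclic group $\langle F\rangle$ has finite index in its centralizer, so $F_i^{k_i}=F^{l_i}$ with $k_i\ge1$. If all $l_i$ were zero, we would have $F^{k_1k_2k_3}=1$. So some $l_i\ne0$, and $F_i$ is pseudo-Anosov by (M3); renumber so that $i=1$. The perfect groups $\Gamma_{v,2}$ and $\Gamma_{v,3}$ centralize $F_1$, so they are virtually cyclic, hence finite, hence trivial. We have shown:
\begin{quote}
there is $g\in P_1$ whose class in $\operatorname{Mod}(S_v)$ is pseudo-Anosov, so that $S_v$ has $s\ge4$ punctures, and $Q=P_2\times P_3$ has trivial image in $\operatorname{Mod}(S_v)$.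
\end{quote}

\medskip\noindent\textbf{Step 3: a cover of $N_0$ homeomorphic to $S_v$.} We would like to apply Proposition~\ref{prop:pA} on $S_v$, but $g$ and $Q$ preserve $S_v$ only up to isotopy. The cover of $N_0$ associated with $\pi_1(S_v)$ depends only on the isotopy class of $S_v$; it is a copy of $S_v$ on which $Q$ really acts, and a fixed point in it projects to a fixed point in $S^2$.

Let $\tilde N_0$ be the universal cover of $N_0$ and $\Pi_0$ its deck group, a free group. Let $Y\subset S_v$ be a compact core, a sphere with $s$ open discs removed such that $S_v\setminus\operatorname{int}Y$ consists of $s$ half-open annuli. Each component of $N_0\setminus\operatorname{int}Y$ is a closed disc minus at least one interior point, so its boundary circle is $\pi_1$-injective in it, as it is in $Y$. By van Kampen's theorem $\pi_1(N_0)$ is an iterated amalgamated product, and $\pi_1(Y)=\pi_1(S_v)\to\pi_1(N_0)$ is injective. Let $\tilde S_v\subset\tilde N_0$ be a component of the preimage of $S_v$, let $\tilde Y\subset\tilde S_v$ be the preimage of $Y$ in it, and let $\Pi_v\subset\Pi_0$ be the stabilizer of $\tilde S_v$. Then $\tilde S_v$ and $\tilde Y$ are universal covers of $S_v$ and $Y$ with deck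 group $\Pi_v$, a nonabelian free group. Put $N_v=\tilde N_0/\Pi_v$. It covers $N_0$ and contains $\tilde Y/\Pi_v=Y$, and $\pi_1(Y)\to\pi_1(N_v)$ is an isomorphism.

\emph{There is a homeomorphism $\theta\colon S_v\to N_v$ that is the inclusion on $Y$.} Let $E$ be a component of $N_v\setminus\operatorname{int}Y$; its boundary consists of boundary curves of $Y$. If it contained two of them, $c$ and $c'$, a path in $E$ from $c$ to $c'$ and a path back through $Y$ would form a loop that crosses $c$ once; but every loop in $N_v$ is homotopic into $\operatorname{int}Y$ and has intersection number zero with $c$. So $\partial E$ is a single curve $c$. It is $\pi_1$-injective in $Y$, hence in $N_v$, hence in $E$. Thus $\pi_1(N_v)$ is obtained from $\pi_1(Y)$ by amalgamating the groups $\pi_1(E)$ along the subgroups $\langle c\rangle$, and since $\pi_1(Y)$ is already the whole group, $\pi_1(E)=\langle c\rangle\cong\mathbb Z$. Gluing a disc to $E$ along $c$ gives a simply connected surface without boundary. It is not a sphere, for then $E$ would be a disc; so it is a plane, and $E$, the closed exterior of a Jordan curve, is homeomorphic to $S^1\times[0,\infty)$. So $N_v$, like $S_v$, is $Y$ with a half-open annulus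 attached along each boundary curve, and $\theta$ exists.

Let $\tilde\theta\colon\tilde S_v\to\tilde N_0$ be the lift of $\theta$ that is the identity on $\tilde Y$. It is $\Pi_v$-equivariant: for $\gamma\in\Pi_v$, the deck transformation $\tilde\theta\gamma\tilde\theta^{-1}$ of $\tilde N_0\to N_v$ agrees with $\gamma$ on $\tilde Y$. Let $\Sigma=N_v\cup\mathcal E$ be the sphere obtained by filling in the set $\mathcal E$ of the $s$ punctures.

\medskip\noindent\textbf{Step 4: lifting $Q$ and $g$.} We use twice that lifting an isotopy of $N_0$ does not change the induced automorphism of $\Pi_0$, since this automorphism varies continuously in a discrete set.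

Let $q\in Q$. On $N_0$ it is isotopic to some $q'$ that preserves $\Lambda$ and $S_v$ and such that $q'|_{S_v}$ is isotopic to the identity of $S_v$. Lifting the latter isotopy to $\tilde S_v$, starting from the identity, gives a lift of $q'|_{S_v}$ that commutes with $\Pi_v$. It is the restriction of a lift $\tilde q'$ of $q'$ to $\tilde N_0$, namely the one that agrees with it at one point. For $\gamma\in\Pi_v$, the deck transformation $\tilde q'\gamma\tilde q'^{-1}$ agrees with $\gamma$ on $\tilde S_v$, so it equals $\gamma$. Lifting the isotopy from $q'$ to $q$ gives a lift $\tilde q$ of $q$ that commutes with $\Pi_v$. Such a lift is unique: two of them differ by an element of $\Pi_0$ centralizing $\Pi_v$, and in a free group the centralizer of a nonabelian subgroup is trivial. By uniqueness $q\mapsto\tilde q$ is a homomorphism. It descends to an action $q\mapsto\hat q$ of $Q$ on $N_v$ that covers the action on $N_0$; it preserves the orientation and the pullback $\nu$ of the area $\mu$ to $N_v$.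

The map $g$ is isotopic to some $g'$ that preserves $\Lambda$ and $S_v$ and such that $g'|_{S_v}$ is isotopic in $S_v$ to a pseudo-Anosov homeomorphism $\varphi_v$. Let $\tilde g'$ be a lift of $g'$ preserving $\tilde S_v$. It normalizes $\Pi_v$, and lifting the isotopy from $g'|_{S_v}$ to $\varphi_v$ gives a lift $\tilde\varphi_v$ of $\varphi_v$ to $\tilde S_v$ that induces the same automorphism of $\Pi_v$. Lifting the isotopy from $g'$ to $g$ gives a lift $\tilde g$ of $g$ that induces on $\Pi_0$, hence on $\Pi_v$, the same automorphism as $\tilde g'$. The map $\varphi=\theta\varphi_v\theta^{-1}$ extends to a pseudo-Anosov homeomorphism of $(\Sigma,\mathcal E)$, for the flat structure transported by $\theta$. By equivariance of $\tilde\theta$, its lift $\tilde\varphi=\tilde\theta\tilde\varphi_v\tilde\theta^{-1}$ induces on $\Pi_v$ the same automorphism as $\tilde g$. Finally, $g$ commutes with $q\in Q$ and $\tilde g$ normalizes $\Pi_v$, so $\tilde g\tilde q\tilde g^{-1}$ is a lift of $q$ commuting with $\Pi_v$; by uniqueness it equals $\tilde q$.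

\medskip\noindent\textbf{Step 5: a fixed point.} Proposition~\ref{prop:pA} applies to $N=N_v$ with universal cover $\tilde N_0$ and deck group $\Pi_v$, to $\tilde g$, and to the finitely generated group $\{\tilde q:q\in Q\}$. So the maps $\hat q$ fix $\mathcal E$ pointwise and preserve a nonempty compact connected set $Z\subset N_v$. If $Z$ is a point, its image in $N_0\subset S^2$ is fixed by $Q$, which is impossible. Otherwise let $D$ be the component of $\Sigma\setminus Z$ containing a given $\epsilon\in\mathcal E$. It is invariant because $\epsilon$ is fixed. Its complement is the union of $Z$ and the other components of $\Sigma\setminus Z$, whose frontiers lie in $Z$, so it is connected and has more than one point. Also $\partial D\subset Z$ is disjoint from $\mathcal E$. The measure $\nu$ is finite on compact subsets of $N_v=\Sigma\setminus\mathcal E$ and positive on nonempty open sets. By Corollary~\ref{cor:fixed}, $P_2$ or $P_3$ fixes a point of $\partial D\subset N_v$, and its image in $N_0\subset S^2$ is a fixed point of $P_2$ or $P_3$. This contradiction proves Proposition~\ref{prop:families}. \qed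

\section{The centralizer theorem}\label{sec:centralizer}

It remains to extract from a commuting diffeomorphism $f$ a family forbidden by Proposition~\ref{prop:families}. The construction depends on whether the topological entropy of $f$ is positive or zero; entropy enters only through the two theorems below.

\begin{theorem}[Katok \cite{Katok}]\label{thm:katok}
A $C^{1+\alpha}$ diffeomorphism $f$ of a closed surface with positive topological entropy has a hyperbolic periodic saddle: a point $y$ with $f^n(y)=y$ for some $n\ge1$ such that $Df^n_y$ has one eigenvalue of modulus greater than one and one of modulus less than one.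
\end{theorem}

For $f\in\operatorname{Diff}_\mu(S^2)$ put $M=S^2\setminus\operatorname{Fix}(f)$. An open disc $D\subset M$ is \emph{free} if $f(D)\cap D=\emptyset$. A point $x\in M$ is \emph{free disk recurrent} if $x$ and $f^n(x)$ lie in a free disc for some $n>0$. It is \emph{weakly free disk recurrent} if $x\in\operatorname{int}_M\operatorname{cl}_M(V)$ for some component $V$ of the set of free disk recurrent points. Let $\mathcal W(f)$ be the set of weakly free disk recurrent points.

\begin{theorem}[Franks--Handel {\cite[Theorem 1.2]{FH}}]\label{thm:FH}
Let $f\in\operatorname{Diff}_\mu(S^2)$ have zero entropy, infinite order and at least three fixed points. Then $\mathcal W(f)$ is the union of a countable collection of pairwise disjoint $f$-invariant open annuli.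
\end{theorem}

The annuli are then the components of $\mathcal W(f)$. The set $\mathcal W(f)$ is defined by the topological dynamics of $f$, so it is invariant under every homeomorphism commuting with $f$. It is nonempty when $f\neq\mathrm{id}$: a small disc about a point of $M$ is free, and by Poincar\'e recurrence some point of it returns to it; so the set of free disk recurrent points, which is open, is nonempty, and it is contained in $\mathcal W(f)$.

\begin{proof}[Proof of Theorem~\ref{thm:centralizer}]
Suppose that $f\in\operatorname{Diff}_\mu(S^2)$, $f\ne\mathrm{id}$, commutes with $\rho(L)$. The set $\operatorname{Fix}(f)$ is nonempty, since the Lefschetz number of $f$ is $2$, and it is $L$-invariant. By Proposition~\ref{prop:families} it is infinite. A nontrivial orientation-preserving diffeomorphism of finite order preserves an averaged Riemannian metric, so it is a M\"obius transformation for the corresponding conformal structure and has exactly two fixed points. Hence $f$ has infinite order.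

\emph{Positive entropy.} Let $y$ and $n$ be as in Theorem~\ref{thm:katok}. As $f$ preserves $\mu$, we have $\det Df^n_x=1$ at every fixed point $x$ of $f^n$, so the eigenvalues at $y$ are real and inverse to each other, and $t_0=|\operatorname{tr}Df^n_y|>2$. There may be infinitely many saddles, so we keep only the strong ones:
\[
X_0=\{x\in S^2: f^n(x)=x,\ |\operatorname{tr}Df^n_x|\ge t_0\}.
\]
This set is closed and contains $y$. At $x\in X_0$ the number $1$ is not an eigenvalue of $Df^n_x$, since otherwise the trace would be $2$; by the inverse function theorem applied to $f^n-\mathrm{id}$ in a chart, $x$ is isolated in $\operatorname{Fix}(f^n)$. So $X_0$ is compact and discrete, hence finite. For $h\in L$ and $x\in X_0$ we have $f^n(hx)=hx$ and $Df^n_{hx}=Dh_x\,Df^n_x\,(Dh_x)^{-1}$, so $X_0$ is $L$-invariant. This contradicts Proposition~\ref{prop:families}.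

\emph{Zero entropy.} Theorem~\ref{thm:FH} applies, and $L$ permutes the components of $\mathcal W(f)$, which are disjoint open annuli. The annuli in one $L$-orbit have the same positive area, so orbits are finite. Let $U_1,\dots,U_r$ be an orbit.

Each $U_i$ is an increasing union of closed annuli whose interiors cover $U_i$, and the complement of the interior of each closed annulus is a pair of disjoint closed discs. Intersecting the two decreasing sequences of discs gives nonempty compact connected sets $K_i^0,K_i^1$ with $S^2=K_i^0\sqcup U_i\sqcup K_i^1$; they are the components of $S^2\setminus U_i$. The complement $S^2\setminus K_i^\varepsilon=U_i\cup K_i^{1-\varepsilon}$ is an increasing union of open discs, so it is connected, and $K_i^\varepsilon$ is a cellular continuum. These continua play the role of the caps in \S\ref{sub:model}, but for different $i$ they may overlap. Let $\mathcal F$ be the set of those $K_i^\varepsilon$ that are minimal under inclusion among all of them. It is finite, nonempty and $L$-invariant.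

We claim that distinct members $K_i^\varepsilon$ and $K_j^{\varepsilon'}$ of $\mathcal F$ are disjoint. For $i=j$ they are the two components of $S^2\setminus U_i$. Let $i\neq j$. The connected set $U_j$ misses $U_i$, so it lies in $K_i^0$ or in $K_i^1$. Suppose $U_j\subset K_i^\varepsilon$. Then the connected set $S^2\setminus K_i^\varepsilon$ misses $U_j$, so it lies in some $K_j^\vartheta$. Taking complements, $K_i^\varepsilon\supset U_j\cup K_j^{1-\vartheta}\supsetneq K_j^{1-\vartheta}$, contrary to minimality. So $U_j\subset K_i^{1-\varepsilon}$, and by symmetry $U_i\subset K_j^{1-\varepsilon'}$. The connected set $U_i\cup K_i^\varepsilon$ misses $U_j$ and meets $K_j^{1-\varepsilon'}$, so it lies in $K_j^{1-\varepsilon'}$. Hence $K_i^\varepsilon\cap K_j^{\varepsilon'}=\emptyset$.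

The family $\mathcal F$ contradicts Proposition~\ref{prop:families}.
\end{proof}

With Section~\ref{sec:braids}, this completes the proof of Theorem~\ref{thm:main}(a) and (b).

\section{Artin groups on two generators}\label{sec:two}

The two conditions in Definition~\ref{def:P} that concern $GL_2(\mathbb R)$ and finite rotation groups point to the two tools for building embeddings: linear actions at a fixed point, and finite subgroups of $SO(3)$ permuting small discs. For an open Euclidean disc $D\subset\mathbb R^2$ with the form $dx\wedge dy$, let $\operatorname{Ham}_c(D)$ be the group of time-one maps of Hamiltonians with compact support in $D$; the equations of the flow are $\dot x=\partial H/\partial y$, $\dot y=-\partial H/\partial x$. Conjugation by a similarity multiplies the Hamiltonian by a constant, so up to isomorphism the group does not depend on $D$.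

\begin{lemma}\label{lem:free}
If $F$ is a finitely generated free group, then $F\times\mathbb Z$ embeds in $\operatorname{Ham}_c(D)$.
\end{lemma}

\begin{proof}
Let $D_1$ be a disc centered at the origin and $\chi$ a smooth function with compact support in $D_1$ that equals $1$ near the origin. Let $a$ and $b$ be the time-one maps of $\chi y^2$ and $\chi x^2$. Near the origin the flows are $\dot x=2y$, $\dot y=0$ and $\dot x=0$, $\dot y=-2x$, so $a$ and $b$ fix the origin with derivatives
\[
\bar a=\begin{pmatrix}1&2\\0&1\end{pmatrix},\qquad \bar b=\begin{pmatrix}1&0\\-2&1\end{pmatrix}.
\]
For $k\neq0$, the matrix $\bar a^k$ maps $\{|x|<|y|\}$ into $\{|x|>|y|\}$, because $|x+2ky|\ge2|y|-|x|>|y|$; exchanging $x$ and $y$, the matrix $\bar b^k$ maps $\{|x|>|y|\}$ into $\{|x|<|y|\}$. By the ping-pong lemma $\bar a,\bar b$ freely generate a free group. The derivative at the origin is a homomorphism on $\langle a,b\rangle$, so $a,b$ freely generate a free group $F_2\subset\operatorname{Ham}_c(D_1)$, and $F_2$ contains copies of $F$ and of $\mathbb Z$. For disjoint discs $D',D''\subset D$, extension by the identity embeds $\operatorname{Ham}_c(D')\times\operatorname{Ham}_c(D'')$ in $\operatorname{Ham}_c(D)$,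 and the lemma follows.
\end{proof}

\begin{proposition}\label{prop:wreath}
Let $A$ be a group with a normal subgroup $K$ such that $G=A/K$ is isomorphic to a finite subgroup of $SO(3)$ and $K$ embeds in $\operatorname{Ham}_c(D)$. Then $A$ embeds in $\operatorname{Ham}(S^2)$.
\end{proposition}

\begin{proof}
Take for $\mu$ the round area form and regard $G$ as a subgroup of $SO(3)$. Rotations are Hamiltonian, being generated by multiples of height functions, so $G\subset\operatorname{Ham}(S^2)$. Choose a point of $S^2$ fixed by no nontrivial element of $G$. By Darboux's theorem it has a neighborhood, again called $D$, that is identified with a small Euclidean disc by an area-preserving chart and whose translates $xD$, $x\in G$, are pairwise disjoint. Let $j\colon K\to\operatorname{Ham}_c(D)\subset\operatorname{Ham}(S^2)$ be an embedding.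

Let $K\wr G=K^G\rtimes G$ be the wreath product, in which $y\in G$ acts on $k=(k_x)_{x\in G}$ by $(y\cdot k)_x=k_{y^{-1}x}$. The maps $x\,j(k_x)\,x^{-1}$ are supported in the disjoint discs $xD$, so $\Psi(k)=\prod_{x\in G}x\,j(k_x)\,x^{-1}$ defines an injective homomorphism $K^G\to\operatorname{Ham}(S^2)$. We have $y\Psi(k)y^{-1}=\prod_x(yx)j(k_x)(yx)^{-1}=\Psi(y\cdot k)$, so $(k,y)\mapsto\Psi(k)\circ y$ is a homomorphism on $K\wr G$. The image of $(k,y)$ maps $D$ to $yD$. If it is the identity, then $y=1$, and then $k=1$. So $K\wr G$ embeds in $\operatorname{Ham}(S^2)$.

By the Kaloujnine--Krasner theorem, $A$ embeds in $K\wr G$. Explicitly, let $a\mapsto\bar a$ be the projection $A\to G$, let $t\colon G\to A$ be a set-theoretic section, and send $a$ to $(k(a),\bar a)$ with $k(a)_x=t(x)^{-1}\,a\,t(\bar a^{-1}x)\in K$. The identity $k(a)_x\,k(a')_{\bar a^{-1}x}=k(aa')_x$ says that this is a homomorphism, and an element of its kernel has $\bar a=1$ and $t(x)^{-1}a\,t(x)=1$, so $a=1$.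
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(c)]
Let $A$ be the Artin group on $s,t$ with label $m$. If $m=\infty$, then $A$ is free of rank two. It is right-angled, so Kapovich's theorem applies; it also embeds by Lemma~\ref{lem:free} and Proposition~\ref{prop:wreath} with $K=A$.

Let $m<\infty$. We find a normal subgroup $K\cong F\times\mathbb Z$, with $F$ free of finite rank, such that $A/K$ is finite cyclic; then Lemma~\ref{lem:free} and Proposition~\ref{prop:wreath} finish the proof. Put $y=st$, so that $A$ is generated by $s$ and $y$.

If $m=2k$, the relation $(st)^k=(ts)^k$ reads $y^k=s^{-1}y^ks$. So $A=\langle s,y\mid sy^k=y^ks\rangle$, the element $z=y^k$ is central, and $A/\langle z\rangle\cong\mathbb Z*\mathbb Z/k$. Let $G=\mathbb Z/k$ and map the free product onto $G$ by killing the first factor.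

If $m=2k+1$, the relation $(st)^ks=(ts)^kt$ reads $y^ks=s^{-1}y^{k+1}$, that is, $sy^ks=y^{k+1}$. With $x=y^ks$, multiplication by $y^k$ on the left turns it into $x^2=y^m$. So $A=\langle x,y\mid x^2=y^m\rangle$, the element $z=x^2=y^m$ is central, and $A/\langle z\rangle\cong\mathbb Z/2*\mathbb Z/m$. Let $G=\mathbb Z/2\times\mathbb Z/m$, which is cyclic because $m$ is odd, and take the natural map from the free product onto $G$.

In both cases $z$ has infinite order, since its image under the homomorphism $A\to\mathbb Z$, $s,t\mapsto1$, is nonzero. Let $F$ be the kernel of $A/\langle z\rangle\to G$. The map is injective on the finite free factors, so $F$ meets their conjugates trivially. By the Kurosh subgroup theorem $F$ is a free product of a free group and of subgroups of conjugates of the factor $\mathbb Z$, if there is one; so $F$ is free, and of finite rank because it has finite index in a finitely generated group. Let $K$ be the preimage of $F$ in $A$, the kernel of $A\to G$. The central extension $1\to\langle z\rangle\to K\to F\to1$ splits because $F$ is free, so $K\cong F\times\mathbb Z$.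
\end{proof}

The case $m=3$ is $B_3$, an Artin group that embeds in $\operatorname{Ham}(S^2)$ and is not defined by a right-angled Coxeter matrix.

\begin{thebibliography}{9}

\bibitem{BH} Bridson and Haefliger, II.4.1.

\bibitem{FH} Franks and Handel, \emph{Entropy zero area preserving diffeomorphisms of $S^2$}, Geom. Topol. 16 (2012).

\bibitem{Ghys} Ghys, Enseign. Math. 47 (2001).

\bibitem{Ivanov} Ivanov, \emph{Subgroups of Teichm\"uller Modular Groups}.

\bibitem{Kapovich} Michael Kapovich, \emph{RAAGs in Ham}, arXiv:1104.0348 (2011).

\bibitem{Katok} Katok, Publ. IH\'ES 51 (1980).

\bibitem{Thurston} Thurston, Topology 13 (1974).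

\end{thebibliography}
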